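# Self-maps of quaternionic flag manifolds with distinct block sizes

## 1. Flag manifolds, their cohomology rings, and Lefschetz numbers

**Definition 1 (flag manifolds).** For positive integers $n_1,\dots,n_k$ with $n_1+\cdots+n_k=n$ put
$$\mathbb HM(n_1,\dots,n_k)=\frac{Sp(n)}{Sp(n_1)\times\cdots\times Sp(n_k)},$$
where $Sp(m)$ is the symplectic group of order $m$. A point is an orthogonal decomposition $\mathbb H^n=V_1\oplus\cdots\oplus V_k$ with $\dim V_i=n_i$. In the same way $\mathbb RM=O(n)/\prod O(n_i)$ and $\mathbb CM=U(n)/\prod U(n_i)$.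

For example, $\mathbb HM(1,n-1)=\mathbb HP^{n-1}$, because the line $V_1$ determines $V_2=V_1^\perp$. In particular $\mathbb HM(1,1)=\mathbb HP^1=S^4$. For $k=2$ we have quaternionic Grassmannians; for $k=1$ we have a point.

**Definition 2 (fixed point property).** A space $X$ has the f.p.p. if every continuous map $X\to X$ has a fixed point.

For example, a closed disc has the f.p.p. by Brouwer's theorem. The space $\mathbb HM(1,1)$ does not have it: $(V_1,V_2)\mapsto(V_2,V_1)$ has no fixed point.

**The Lefschetz number.** Let $X$ be a compact manifold with rational cohomology in even degrees only. For $\phi:X\to X$ put $L(\phi)=\sum_j\operatorname{tr}(\phi^*|H^{j}(X;\mathbb Q))$, with no signs since all $j$ are even. The Lefschetz theorem says that $\phi$ has a fixed point if $L(\phi)\ne0$. So we want to know which ring endomorphisms $\phi^*$ can be.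

**Variables and blocks.** Let $x_1,\dots,x_n$ be variables of degree $1$, divided into consecutive blocks of sizes $n_1,\dots,n_k$, and let $W'=S_{n_1}\times\cdots\times S_{n_k}$. Write $c^{(i)}_j$ for the $j$-th elementary symmetric polynomial and $p^{(i)}_m$ for the $m$-th power sum of block $i$; write $e_j$ for the $j$-th elementary symmetric polynomial of all $x_r$. For a ring $K$ put $K[c]=K[c^{(i)}_j]=K[x]^{W'}$, a polynomial ring, and
$$I_m=(e_1,\dots,e_m)\subset K[c].$$
A useful way to read the relations: $\prod_i\bigl(\sum_j(-1)^jc^{(i)}_jt^{n_i-j}\bigr)=\prod_r(t-x_r)=\sum_j(-1)^je_jt^{n-j}$.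

**Fact 1 (Borel presentation).** For $X=\mathbb HM(n_1,\dots,n_k)$ we have $H^*(X;\mathbb Z)=\mathbb Z[c]/I_n$, where polynomial degree $m$ sits in cohomological degree $4m$.

Here is where this comes from. We have $H^*(BSp(m);\mathbb Z)=\mathbb Z[x_1,\dots,x_m]^{S_m}$, with signs chosen so that $x_r$ restricts to $t_r^2$ on the maximal torus. The space $X$ is an iterated bundle of quaternionic Grassmannians, which have cells only in dimensions divisible by $4$. So $H^*(X;\mathbb Z)$ is torsion free and in even degrees. Hence the Serre spectral sequence of $X\to\prod BSp(n_i)\to BSp(n)$ collapses, and $H^*(X;\mathbb Z)$ is the quotient of $\mathbb Z[c]$ by the ideal generated by the positive-degree classes of $BSp(n)$. For $U$ in place of $Sp$ the same argument gives $H^*(\mathbb CM;\mathbb Z)=\mathbb Z[c]/I_n$ with degree $m$ in cohomological degree $2m$.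

Write $H=\mathbb Q[c]/I_n$ and $H_m$ for its part of polynomial degree $m$, so $H_m=H^{4m}(X;\mathbb Q)$.

**Fact 2 (freeness, Poincaré polynomial).** For $K=\mathbb Q$ or $\mathbb C$, the ring $K[c]$ is a free graded $K[e_1,\dots,e_n]$-module of rank $n!/\prod n_i!$, and
$$\Pi(q):=\sum_m\dim H_m\,q^m=\frac{\prod_{j=1}^n(1-q^j)}{\prod_i\prod_{j=1}^{n_i}(1-q^j)}.\tag{1}$$
This is a polynomial of degree $N=\sum_{i<j}n_in_j$ with leading coefficient $1$, and $\Pi(1)=n!/\prod n_i!$.

*Proof.* $K[x]$ is free over $K[e]$ on the monomials $x_1^{\alpha_1}\cdots x_n^{\alpha_n}$ with $0\le\alpha_r<r$. Averaging over $W'$ makes $K[c]$ a graded direct summand of $K[x]$, so a finitely generated graded projective $K[e]$-module, hence free. The Hilbert series of a basis is the quotient of the Hilbert series of $K[c]$ and of $K[e]$, which is the right side of (1), and a basis of $K[c]$ over $K[e]$ becomes a basis of $K[c]/I_n$. The value at $q=1$ is $n!/\prod n_i!$. The degree is $\frac{n(n+1)}2-\sum\frac{n_i(n_i+1)}2=\frac{n^2-\sum n_i^2}2=N$,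 and the leading coefficient is $(-1)^n/(-1)^{\sum n_i}=1$. $\square$

**Fact 3 (eliminating the last block).** Let $k\ge2$, let $K$ be any ring and $\mathcal P=K[c^{(1)},\dots,c^{(k-1)}]$, where $c^{(i)}$ stands for all $c^{(i)}_j$. Then $K[c]=\mathcal P[e_1,\dots,e_{n_k}]$ is a polynomial ring over $\mathcal P$, and $\mathcal P\cap I_n=0$ in degrees $\le n_k$. If $k=2$, an element of $\mathcal P\cap I_n$ of degree $n_2+1$ is a scalar multiple of the complete symmetric polynomial $h_{n_2+1}$ of the first block.

*Proof.* For $j\le n_k$, $e_j$ is $c^{(k)}_j$ plus an integral polynomial in $\mathcal P$ and the $c^{(k)}_l$ with $l<j$. So the $c_j^{(k)}$ may be replaced by the $e_j$ as polynomial generators, and $K[c]/(e_1,\dots,e_{n_k})=\mathcal P$. Homogeneous elements of $I_n$ of degree $\le n_k$ lie in $(e_1,\dots,e_{n_k})$, which meets $\mathcal P$ in $0$. In degree $n_k+1$ the image of $I_n$ in $\mathcal P=K[c]/(e_1,\dots,e_{n_k})$ is spanned by the image of $e_{n_k+1}$, and an element of $\mathcal P$ is its own image.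 Let $k=2$. Modulo $e_1,\dots,e_{n_2}$ we have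
$$\Bigl(\sum_jc^{(1)}_jT^j\Bigr)\Bigl(\sum_jc^{(2)}_jT^j\Bigr)\equiv1+O(T^{n_2+1}),$$
so $c^{(2)}_j\equiv(-1)^jh_j$ for $j\le n_2$. Hence $e_{n_2+1}\equiv\sum_{j=0}^{n_2}(-1)^jh_jc^{(1)}_{n_2+1-j}=(-1)^{n_2}h_{n_2+1}$, because $\sum_{j=0}^{n_2+1}(-1)^jh_jc^{(1)}_{n_2+1-j}=0$. $\square$

For example, for $\mathbb HM(1,n-1)$ we have $\mathcal P=K[x_1]$, and $\prod_r(t-x_r)=t^n$ at $t=x_1$ gives $x_1^n=0$. By (1) all $H_m$ with $m\le n-1$ have dimension $1$, so $H=\mathbb Q[x_1]/(x_1^n)$, as it should be for $\mathbb HP^{n-1}$.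

**Fact 4 (the operation $P^1$ mod 3).** $P^1:H^j(-;\mathbb F_3)\to H^{j+4}(-;\mathbb F_3)$ is natural, additive, satisfies $P^1(yz)=P^1(y)z+yP^1(z)$, and $P^1t=t^3$ if $\deg t=2$.

Thus $P^1(t^2)=2t^4$. Since $H^*(BSp(m);\mathbb F_3)$ injects into the cohomology of the classifying space of the maximal torus, and $x_r$ restricts to $t_r^2$, we get $P^1\bigl(\sum x_r\bigr)=2\sum x_r^2$ there. Pulling back along $X\to BSp(n_1)$:
$$P^1c^{(1)}_1=2p^{(1)}_2\quad\text{in }H^8(X;\mathbb F_3).\tag{2}$$

**Definition 3 (scalings).** For $\lambda\in\mathbb Q^*$, $\psi^\lambda$ is the endomorphism of $H$ that multiplies $H_m$ by $\lambda^m$. It is well defined since $I_n$ is homogeneous. For example, on $\mathbb Q[x]/(x^n)$ it is $x\mapsto\lambda x$.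

## 2. Equal blocks and distinct blocks

If two block sizes agree, say $n_i=n_j$ with $i\ne j$, then exchanging $V_i$ and $V_j$ is a self-map of $\mathbb HM(n_1,\dots,n_k)$ without fixed points, since $V_i\perp V_j$ and both are nonzero. So distinct sizes are necessary for the f.p.p. More is quoted from Glover and Homer: if $\mathbb FM(n_1,\dots,n_k)$ has the f.p.p. for $\mathbb F\in\{\mathbb R,\mathbb C,\mathbb H\}$, then the $n_i$ are distinct, and if $\mathbb F=\mathbb R$ or $\mathbb C$, at most one of them is odd.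

Are distinct sizes also sufficient over $\mathbb H$? The paper of Thais Monis, Northon Penteado, Sergio Ura and Peter Wong, "A note on nontrivial intersection for selfmaps of complex Grassmann manifolds", arXiv:1705.10571 (2017), states this as a conjecture: if $n_1,\dots,n_k$ are all distinct then $\mathbb HM(n_1,\dots,n_k)$ has the f.p.p. We prove it.

**Theorem A.** $\mathbb HM(n_1,\dots,n_k)$ has the f.p.p. if and only if $n_1,\dots,n_k$ are distinct.

The same method gives:

**Theorem C.** $\mathbb CM(n_1,\dots,n_k)$ has the f.p.p. if and only if the $n_i$ are distinct and at most one of them is odd.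

For $k=1$ both spaces are points. From now on $k\ge2$ and $n_1<n_2<\cdots<n_k$. So $n\ge3$, $n_1\le n-2$, and $n_k\ge n_1+1\ge2$.

## 3. $\mathbb HP^{n-1}$ and $\mathbb HM(2,3)$ by hand

**Projective spaces.** Let $X=\mathbb HP^{n-1}$, $n\ge2$. A self-map acts on $H^*(X;\mathbb Z)=\mathbb Z[x]/(x^n)$ by $x\mapsto\lambda x$ with $\lambda\in\mathbb Z$, and $L=1+\lambda+\cdots+\lambda^{n-1}$. This vanishes only if $\lambda=-1$ and $n$ is even. If $n\ge3$, then $\lambda=-1$ cannot occur: by (2), $f(P^1x)=f(2x^2)=2x^2$ while $P^1f(x)=-2x^2$, so $4x^2=x^2=0$ mod $3$, which is false. So $\mathbb HP^{n-1}$ has the f.p.p. for $n\ge3$. For $n=2$ we have $x^2=0$, the argument gives nothing, and indeed $S^4$ does not have the f.p.p.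

**The Grassmannian $\mathbb HM(2,3)$.** Write $c_j=c^{(1)}_j$. By Fact 3 we may eliminate $c^{(2)}$. Modulo $e_1,e_2,e_3$ we have $e_4\equiv-h_4$ and $e_5=c_2c_3^{(2)}\equiv-c_2h_3=h_5-c_1h_4$. So $H=\mathbb Q[c_1,c_2]/(h_4,h_5)$ with
$$h_4=c_1^4-3c_1^2c_2+c_2^2,\qquad h_5=c_1^5-4c_1^3c_2+3c_1c_2^2.$$
Let $f(c_1)=\lambda c_1$, $f(c_2)=\mu c_1^2+\nu c_2$. The only relations in degree $4$ are the multiples of $h_4$, so $f(h_4)$ is a multiple of $h_4$:
$$-3\lambda^2\nu+2\mu\nu=-3\nu^2,\qquad\lambda^4-3\lambda^2\mu+\mu^2=\nu^2.$$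
If $\nu=0$, then $\mu^2-3\lambda^2\mu+\lambda^4=0$ has discriminant $5\lambda^4$, so rationality forces $\lambda=0$ and $\mu=0$, and $f$ is trivial. If $\nu\ne0$, then $2\mu=3(\lambda^2-\nu)$, and four times the second equation becomes $-5\lambda^4+9\nu^2=4\nu^2$, so $\nu=\pm\lambda^2$. The plus sign gives $\mu=0$ and $f=\psi^\lambda$. The minus sign gives $f(c_2)=3\lambda^2c_1^2-\lambda^2c_2$, which respects $h_4$. Only the next relation rejects it: $f(h_5)=\lambda^5(16c_1^5-14c_1^3c_2+3c_1c_2^2)$ would have to equal $\lambda^5(Ac_1h_4+Bh_5)$ with $A+B=16$, $A+3B=3$, so $B=-\frac{13}2$, $A=\frac{45}2$, but then $-3A-4B=-\frac{83}2\ne-14$.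

So all graded endomorphisms are $\psi^\lambda$ or trivial. By (1), $\Pi(q)=(1+q^2)(1+q+q^2+q^3+q^4)$, which has no rational zero, so $\mathbb HM(2,3)$ has the f.p.p. For larger blocks the number of unknown coefficients grows, and we need an argument that does not solve these equations one by one.

## 4. The volume polynomial on $H_1$

A sensible first attempt is to look only at degree one, where an endomorphism is just a linear map, and to use the top-degree product as a constraint.

The space $H_1$ consists of the $y=\sum y_ic^{(i)}_1$ with $(y_i)\in\mathbb Q^k/\mathbb Q(1,\dots,1)$, because $e_1=\sum c^{(i)}_1$. By Fact 2, $\dim H_N=1$. Define the polynomial $V$ on $H_1$ by $y^N=V(y)\cdot[\text{generator of }H_N]$.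

For $\mathbb HP^{n-1}$, $N=n-1$, $y=y_1x_1+y_2c_1^{(2)}=(y_1-y_2)x_1$ and $V=(y_1-y_2)^{n-1}$ for the generator $x_1^{n-1}$.

**Proposition 1.** Let the $n_i$ be distinct, $k\ge2$, and let $f$ be a graded ring automorphism of $H$. Then $f|_{H_1}=\lambda\cdot\mathrm{id}$ with $\lambda\in\mathbb Q^*$.

**Step 1: factoring $V$.** We show $V=v_0\prod_{i<j}(y_i-y_j)^{n_in_j}$ with $v_0\ne0$. Put $\epsilon=y_i-y_j$. Then $y=y_0+\epsilon c_1^{(i)}$, where in $y_0$ the blocks $i$ and $j$ have the same coefficient $y_j$. So $y_0$ comes from the ring of the flag manifold with blocks $i,j$ merged, whose top degree is $N-n_in_j$. Hence $y_0^{N-l}=0$ for $l<n_in_j$, identically in the $y$'s, and expanding $(y_0+\epsilon c^{(i)}_1)^N$ shows $(y_i-y_j)^{n_in_j}\mid V$. For different pairs these forms are non-proportional, and the exponents add up to $N=\deg V$, so the product formula holds with some constant $v_0$. To see $v_0\ne0$: $H\otimes\mathbb R$ is, up to halving degrees, the cohomology ring of the projective manifold $\mathbb CM(n_1,\dots,n_k)$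 of complex dimension $N$, and the $N$-th power of a Kähler class, an element of $H_1\otimes\mathbb R$, is nonzero.

**Step 2: $f$ permutes the linear factors.** As $f$ is an automorphism, it acts on $H_N$ by a nonzero constant, so $V\circ f=\mathrm{const}\cdot V$ with $\mathrm{const}\ne0$. If $k=2$, $\dim H_1=1$ and we are done. Let $k\ge3$ and $L_{ij}=y_i-y_j$. By unique factorization each $L_{ij}\circ f$ is proportional to $L_{\chi(ij)}$, where $\chi$ is a permutation of the edges of the complete graph on $\{1,\dots,k\}$ that preserves the multiplicity $n_in_j$.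

**Step 3: $\chi$ is the identity.** If $k=3$, the multiplicities $n_1n_2<n_1n_3<n_2n_3$ are distinct, so $\chi=\mathrm{id}$. Let $k\ge4$. Three of the forms are linearly dependent iff their edges form a triangle (three distinct edges without a cycle form a forest; a leaf vertex occurs in only one form, so forms on a forest are independent by induction). Since $L\mapsto L\circ f$ is a linear isomorphism, $\chi$ and $\chi^{-1}$ preserve triangles. Two distinct edges meet iff they lie in a triangle, so $\chi^{\pm1}$ preserve the relation "two edges meet". Pairwise meeting sets of edges are triangles or subsets of stars. The star at $i$ has $k-1\ge3$ edges and is not a triangle, so its image is not a triangle, and so is a set of $k-1$ edges inside a star, i.e. a star. Distinct stars go to distinct stars, so $\chi(ij)=\tau(i)\tau(j)$ for a permutation $\tau$, because the edge $ij$ is the intersection of the stars at $i$ and $j$. Now $n_{\tau i}n_{\tau j}=n_in_j$ for all $i\ne j$. For distinct $i,j,l$ we have $n_i^2=(n_in_j)(n_in_l)/(n_jn_l)$,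 and the same formula at $\tau i,\tau j,\tau l$ gives $n_{\tau i}=n_i$. The sizes are distinct, so $\tau=\mathrm{id}$.

**Step 4: one scalar.** So $L_{ij}\circ f=\lambda_{ij}L_{ij}$. From $L_{ij}+L_{jl}=L_{il}$ and independence of $L_{ij},L_{jl}$ we get $\lambda_{ij}=\lambda_{jl}=\lambda_{il}$, so all scalars equal one $\lambda$. The forms span the dual of $H_1$, so $f|_{H_1}=\lambda\,\mathrm{id}$, and $\lambda\in\mathbb Q^*$. $\square$

**Where this stops.** There are two gaps. First, Step 2 needs $V\circ f\ne0$, i.e. it needs $f$ to be an automorphism; if $f$ kills $H_N$, the identity $V\circ f=0$ does not determine $f$ on $H_1$. Second, even for automorphisms, degree one does not see the other generators. On $\mathbb HM(2,3)$, the assignment $c_1\mapsto\lambda c_1$, $c_2\mapsto3\lambda^2c_1^2-\lambda^2c_2$ agrees with $\psi^\lambda$ on $H_1$ and even respects $h_4$. The first gap is not a matter of technique, as the next section shows.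

## 5. Endomorphisms that are not scalings

Take $\mathbb HM(1,2,3)$, so $n=6$, and factor
$$t^6-1=(t-1)(t^2+t+1)(t^3+1).$$
Send $c^{(1)}_1=x_1\mapsto x_1$, $c^{(2)}_1\mapsto-x_1$, $c^{(2)}_2\mapsto x_1^2$, $c^{(3)}_1,c^{(3)}_2\mapsto0$, $c^{(3)}_3\mapsto-x_1^3$. Then $\prod_r(t-x_r)$ goes to $(t-x_1)(t^2+x_1t+x_1^2)(t^3+x_1^3)=t^6-x_1^6$. In $H$ we have $\prod_r(t-x_r)=t^6$, and $t=x_1$ gives $x_1^6=0$. So all relations are respected and this is a graded endomorphism. It has rank $1$ on the $2$-dimensional space $H_1$, so it is not a scaling and not trivial. The factorization $t^6-1=(t+1)(t^2-t+1)(t^3-1)$ gives another one with $x_1\mapsto-x_1$. It is integral, its image is spanned by powers of $x_1$, and its Lefschetz number is $1-1+1-1+1-1=0$. Such endomorphisms must be in any classification, and the ring structure alone does not give $L\neq0$.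

**Theorem B.** Let the $n_i$ be distinct, $n_1<\cdots<n_k$, $k\ge2$. Every graded ring endomorphism $f$ of $H$ is of at least one of the following types:

1. $f=0$ in positive degrees;
2. $f=\psi^\lambda$, $\lambda\in\mathbb Q^*$;
3. $n_1=1$ and there are monic $P_i\in\mathbb Q[t]$, $\deg P_i=n_i$, $P_1=t-\lambda$, $\lambda\in\mathbb Q^*$, $\prod_iP_i=t^n-\lambda^n$, with $f(c^{(i)}_j)=\theta_{ij}x_1^j$, where $P_i=\sum_j(-1)^j\theta_{ij}t^{n_i-j}$.

Conversely all these are endomorphisms.

Types 2 and 3 can coincide: if $k=2$ and $n_1=1$, then $H$ is generated by $x_1$.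

**Powers of $x_1$ when $n_1=1$.** In $H$, $\prod_r(t-x_r)=t^n$ and $t=x_1$ gives $x_1^n=0$. No smaller power vanishes. Choose a partition $(B_1,\dots,B_k)$ of the set $\mu_n$ of $n$-th roots of unity with $|B_i|=n_i$, $B_1=\{1\}$, and let $\varepsilon_j(B)$ be the $j$-th elementary symmetric function of the numbers in $B$. The ring map $\mathbb C[c]\to\mathbb C[x]/(x^n)$, $c^{(i)}_j\mapsto\varepsilon_j(B_i)x^j$, sends $\prod_r(t-x_r)$ to $\prod_{r\in\mu_n}(t-rx)=t^n-x^n=t^n$, so it kills all $e_j$ and factors through $H\otimes\mathbb C$. It sends $x_1$ to $x$. Hence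
$$x_1^j\ne0\ \text{ in }H\ (0\le j\le n-1),\qquad x_1^n=0.\tag{3}$$

**The converse in Theorem B.** Types 1 and 2 are clear. In type 3, $c^{(i)}_j\mapsto\theta_{ij}x_1^j$ sends $\prod_r(t-x_r)$ to $t^n-\lambda^nx_1^n=t^n$, so the $e_j$ go to $0$ in $H$.

The rest of Theorem B occupies Sections 6 to 10.

## 6. The surface of factored trinomials

The ring $H\otimes\mathbb C$ has a single point as its spectrum, so it offers no geometry. The idea that gets us further is that a lift of $f$ to $\mathbb Q[c]$ automatically preserves the smaller ideals $I_{n-1}$ and $I_{n-2}$ too (this is the first line of Section 7). So $f$ comes from an endomorphism of $\mathbb C[c]/I_{n-2}$, the coordinate ring of a surface, and on a surface we can use connectedness, Taylor expansions and fixed points.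

**Definition 4.** Put $A_m=\mathbb C[c]/I_m$. A point of $\operatorname{Spec}\mathbb C[c]$ is a $k$-tuple $(g_1,\dots,g_k)$ of monic polynomials, $\deg g_i=n_i$. Put $a=(-1)^{n-1}e_{n-1}$, $b=(-1)^ne_n$ and $Z=\operatorname{Spec}A_{n-2}$, so that
$$Z=\{(g_1,\dots,g_k):\ \textstyle\prod g_i=t^n+at+b\ \text{ for some }a,b\}.$$
Scaling by $\zeta\in\mathbb C$ multiplies all roots by $\zeta$, i.e. $c^{(i)}_j\mapsto\zeta^jc^{(i)}_j$. Let $U\subset\mathbb C^2$ be the set of $(a,b)$ for which $t^n+at+b$ has distinct roots, and $Z_U$ the part of $Z$ over $U$. Let $S$ be the finite set of ordered partitions $s=(B_1,\dots,B_k)$ of $\mu_n$ with $|B_i|=n_i$; it is the fibre of $Z$ over $(0,-1)\in U$.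

**Example (sizes $1,2$).** Here $n=3$ and $(t-x)(t^2+xt+y)=t^3+(y-x^2)t-xy$. So $Z=\mathbb C^2$ with coordinates $x=x_1$, $y=c^{(2)}_2$, and $a=y-x^2$, $b=-xy$. The map to the $(a,b)$-plane has degree $3$: one chooses which root is $x$. The set $S$ is $\{(x,x^2):x^3=1\}$.

**Lemma 1.** (a) $A_{n-2}$ is free over $\mathbb C[a,b]$ and $A_{n-1}$ is free over $\mathbb C[b]$, of rank $n!/\prod n_i!$. The map $Z_U\to U$ is a finite covering of complex manifolds, whose fibre is the set of colourings of the roots with $n_i$ roots of colour $i$. The coordinate ring of each such fibre is the ring of functions on it.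

(b) A polynomial in $\mathbb C[c]$ vanishing on $Z_U$ lies in $I_{n-2}$. A homogeneous polynomial vanishing on $S$ lies in $I_{n-1}$.

(c) $A_{n-1}$ is reduced.

(d) $Z_U$ is connected, and $A_{n-2}$ is a domain of dimension $2$.

**Proof of (a): counting points against the rank.** Freeness follows from Fact 2 by dividing out $e_1,\dots,e_{n-2}$, respectively $e_1,\dots,e_{n-1}$. Over a polynomial with distinct roots, the points of the fibre are the factorizations into monic factors of degrees $n_i$, i.e. the colourings, and there are $n!/\prod n_i!$ of them. This is also the dimension of the fibre ring, so the fibre ring is reduced and equals the ring of functions on the fibre. Over a small ball in $U$ the $n$ roots are distinct holomorphic functions of $(a,b)$ by the implicit function theorem. Each colouring gives a holomorphic section, different colourings give disjoint graphs, and $Z$ over the ball is their union. So $Z_U\to U$ is a finite covering, with $(a,b)$ as local coordinates on $Z_U$.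

**Proof of (b): vanishing in fibres and freeness.** If $v$ vanishes on $Z_U$, it is zero in the fibre ring over each point of $U$. So its coordinates in a $\mathbb C[a,b]$-basis of $A_{n-2}$ vanish on $U$. The set $U$ is the complement of the zero set of the discriminant, a nonzero polynomial, so the coordinates are $0$ and $v\in I_{n-2}$. If a homogeneous $v$ vanishes on $S$, it vanishes on $\zeta S$, $\zeta\in\mathbb C^*$, and these sets contain the fibres of $\operatorname{Spec}A_{n-1}$ over all $b\ne0$ ($\zeta S$ lies over $b=-\zeta^n$). Those fibre rings are rings of functions, so the coordinates of $v$ in a $\mathbb C[b]$-basis of $A_{n-1}$ vanish for all $b\ne0$, and $v\in I_{n-1}$.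

**Proof of (c).** A nilpotent of $A_{n-1}$ is zero in the reduced fibre rings over all $b\ne0$, hence zero by freeness.

**Proof of (d): the monodromy is $S_n$.** Consider the monodromy action of $\pi_1(U)$ on the roots of $t^n+at+b$.

It is doubly transitive. Two distinct roots $t_1,t_2$ determine $a=-(t_1^n-t_2^n)/(t_1-t_2)$ and $b=-t_1^n-at_1$, polynomials in $t_1,t_2$. So the covering of $U$ by ordered pairs of distinct roots is a nonempty Zariski open subset of $\mathbb C^2$, hence connected.

It contains a transposition. At $(a_0,b_0)=(-n,n-1)$ the number $1$ is a multiple root of $t^n-nt+n-1$. Any multiple root $\tau$ has $n\tau^{n-1}=n$, so $\tau^n=\tau$ and $\tau-n\tau+n-1=0$, i.e. $\tau=1$. The second derivative at $1$ is $n(n-1)\ne0$, so $1$ is a double root and the other roots are simple. With $a=a_0$ fixed and $b=b_0+\epsilon$, the roots near $1$ satisfy $\binom n2\zeta^2=-\epsilon$ in a suitable local coordinate $\zeta=(t-1)(1+\cdots)$. They are distinct for small $\epsilon\neq0$, and are exchanged when $\epsilon$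 goes once around $0$, while the other roots return to themselves.

A doubly transitive group containing a transposition contains all transpositions, by conjugation. So the monodromy is $S_n$, it is transitive on colourings, and $Z_U$ is connected. If $vv'=0$ in $A_{n-2}$, one of the holomorphic functions $v,v'$ vanishes identically on the connected manifold $Z_U$, and is $0$ in $A_{n-2}$ by (b). So $A_{n-2}$ is a domain. Its dimension is $2$ because it is finite and free over $\mathbb C[a,b]$. $\square$

## 7. Three kinds of endomorphisms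

Let $f$ be a graded endomorphism of $H$. Lift it to a graded ring map $F:\mathbb Q[c]\to\mathbb Q[c]$ with $F(I_n)\subset I_n$. A homogeneous element of $I_n$ of degree $i$ lies in $I_i$, so $F(e_i)\in I_i$. Hence $F(I_m)\subset I_m$ for all $m$, and $F$, extended to $\mathbb C$, acts on every $A_m$. As $F(a)\in I_{n-1}$ has degree $n-1$ and $F(b)\in I_n$ has degree $n$,
$$F(a)=\sigma a,\qquad F(b)=\beta b+ua\qquad\text{in }A_{n-2},\qquad\sigma,\beta\in\mathbb Q,\ u\in\mathbb Q[c]_1.\tag{4}$$

**Example (sizes $1,2$, continued).** Let $f(x)=\lambda x$ on $H=\mathbb Q[x]/(x^3)$. On $A_1=\mathbb C[x,y]$ a lift has the form $x\mapsto\lambda x$, and $F(a)=\sigma a$ forces $y\mapsto\sigma y+(\lambda^2-\sigma)x^2$. Then $F(b)=-\lambda x(\sigma y+(\lambda^2-\sigma)x^2)=\lambda^3b+ua$ with $u=\lambda(\lambda^2-\sigma)x$. So $\beta=\lambda^3$, but $\sigma$ is arbitrary: it belongs to the lift and not to $f$. For $\lambda\neq0$ the choice $\sigma=\lambda^2$ is scaling, and $\sigma=0$ shows $f$ as type 3.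

**Case (i): $\beta=0$. We show that $f$ is of type 1.** Here $F(b)=0$ in $A_{n-1}$. Let $v\in A_{n-1}$ have positive degree. Since $A_{n-1}/(b)=H\otimes\mathbb C$ is finite dimensional, $v^M\in bA_{n-1}$ for some $M$. So $F(v)^M=0$, and $F(v)=0$ because $A_{n-1}$ is reduced. Hence $f=0$ in positive degrees.

**Case (ii): $\beta\ne0$, $\sigma\ne0$. We show that $F$ is an automorphism of $A_{n-2}$ and $f$ one of $H$.** By (4), $(F(a),F(b))=(a,b)$ as ideals of $A_{n-2}$, and $A_{n-2}/(a,b)=H\otimes\mathbb C$ is finite dimensional. By the graded Nakayama lemma $A_{n-2}$ is finite over $\mathbb C[F(a),F(b)]$. As $\dim A_{n-2}=2$, the elements $F(a),F(b)$ are algebraically independent, so $\ker F\cap\mathbb C[a,b]=0$. In the domain $A_{n-2}$, integral over $\mathbb C[a,b]$, every nonzero ideal meets $\mathbb C[a,b]$ nontrivially (take the constant term of an integral equation of minimal degree). So $\ker F=0$. An injective graded endomorphism with finite dimensional graded pieces is bijective. So $F$ is an automorphism of $A_{n-2}$,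 and $f$ is surjective, hence an automorphism of the finite dimensional $H$.

**Case (iii): $\beta\ne0$, $\sigma=0$. We show that $\ker F$ is the ideal of one line.** As $A_{n-2}$ is a domain, $\ker(F|A_{n-2})$ is a homogeneous prime, and it contains $a$. The image of $F(b)=\beta b+ua$ in $A_{n-1}$ is $\beta b\ne0$, so $F(b)\ne0$, all its powers are nonzero, and the image of $F$ is infinite dimensional. The zero set of $a$ in $Z$ is $\{\prod g_i=t^n+b\}=\bigcup_{s\in S}\mathbb Cs$, a finite union of lines. The zero set of $\ker F$ is an irreducible closed conical subset of it, and not just the origin, since otherwise $A_{n-2}/\ker F$ would be finite dimensional. So it is a line $\mathbb Cs_0$ with $s_0=(B_1,\dots,B_k)\in S$, and $\ker F$, being prime, is the ideal of this line. For homogeneous $v$: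
$$F(v)=0\text{ in }A_{n-2}\iff v(s_0)=0.\tag{5}$$

It remains to show that case (iii) gives type 3 and case (ii) gives type 2. Both use derivatives at the points of $S$.

## 8. Taylor expansion at the roots of unity

Put $D=\sum_rx_r^2\partial_{x_r}$ and $D_3=\sum_rx_r^3\partial_{x_r}$. These derivations preserve each $\mathbb C[c^{(i)}]$, hence also $\mathcal P$ (from now on over $\mathbb C$), and $Dp^{(i)}_m=mp^{(i)}_{m+1}$.

**Lemma 2.** For $v\in\mathbb C[c]$, at every $s\in S$, with $\partial=\partial/\partial a$ along $b=-1$: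
$$\partial v=-\tfrac1nDv,\qquad\partial^2v=\tfrac1{n^2}\bigl(D^2v-(n-1)D_3v\bigr).\tag{6}$$
Moreover $\partial p^{(i)}_1/\partial b=-\frac1np^{(i)}_1$ at $s$.

*Proof.* Near $r\in\mu_n$ write the root of $x^n+ax-1$ as $x=r(1+\epsilon)$. Then $n\epsilon+\binom n2\epsilon^2+ar+ar\epsilon=O(a^3)$. First order: $\epsilon=-\frac{ar}n+\cdots$. Second order: $n\epsilon_2=-\frac{n-1}{2n}a^2r^2+\frac1na^2r^2=-\frac{n-3}{2n}a^2r^2$. So
$$x=r-\tfrac anr^2-\tfrac{n-3}{2n^2}a^2r^3+O(a^3).$$
Hence at $s$ we have $\partial x_r=-\frac1nx_r^2$ and $\partial^2x_r=-\frac{n-3}{n^2}x_r^3$. The chain rule gives $\partial v=-\frac1nDv$ and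
$$\partial^2v=\tfrac1{n^2}\sum_{r,l}x_r^2x_l^2\,\partial_{x_r}\partial_{x_l}v-\tfrac{n-3}{n^2}D_3v.$$
Since $D^2v=\sum_{r,l}x_r^2x_l^2\,\partial_{x_r}\partial_{x_l}v+2D_3v$, the second formula follows. For $a=0$ the roots are $(-b)^{1/n}r$, and the derivative of $(-b)^{1/n}$ at $b=-1$ is $-\frac1n$. $\square$

## 9. Collapse onto a line: two differential equations

We are in case (iii). The goal is $n_1=1$ and type 3. The plan is that $F$ is determined by $s_0$ and by one polynomial $w$. Its $n$-th power is known near $S$, and the first two Taylor coefficients give two differential equations for $w$.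

**Step 1: the elements $w_\gamma$.** Let $\Gamma=\{\gamma\ge0:\exists v\in\mathbb C[c]_\gamma,\ v(s_0)\ne0\}$, a semigroup. For $\gamma\in\Gamma$ put $w_\gamma=F(v)/v(s_0)\in A_{n-2}$. By (5) this does not depend on $v$ and is nonzero, and $w_\gamma w_{\gamma'}=w_{\gamma+\gamma'}$. Since $b(s_0)=-1$, we have $n\in\Gamma$ and $w_n=-(\beta b+ua)$. Since $c^{(i)}_{n_i}(s_0)=\prod_{r\in B_i}r\ne0$, all $n_i\in\Gamma$. Moreover
$$w_\gamma^n=w_{n\gamma}=w_n^\gamma.\tag{7}$$
Put $u'=u/\beta$, represented in $\mathcal P_1$; this is possible because $\mathbb C[c]_1=\mathcal P_1\oplus\mathbb Ce_1$ and $e_1\in I_{n-2}$.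

Let $\gamma$ be the smallest positive element of $\Gamma$. Then $\gamma\le n_1\le n-2$ and $\gamma<n_k$. By Fact 3, modulo $e_1,\dots,e_\gamma\in I_{n-2}$, the element $w_\gamma$ is represented by some $w\in\mathcal P_\gamma$, $w\ne0$.

Near $s\in S$ on $b=-1$ we have $w_n=\beta(1-u'a)$. By (7), $w(s)^n=\beta^\gamma\ne0$ and
$$n\log w=\gamma\log(1-u'a)+\text{const}.\tag{8}$$
As a check, for an endomorphism of type 3 one expects $w=\rho x_1$ and $w_n=w^n=\rho^n(1-ax_1)$ on $b=-1$, since $x_1$ is a root of $t^n+at-1$. So there $u'=x_1$.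

**Step 2: the first order equation.** The derivative of (8) at $s$ is $n\,\partial w/w=-\gamma u'$, so by (6) $Dw=\gamma u'w$ at every $s\in S$. By Lemma 1(b), $Dw-\gamma u'w\in I_{n-1}\cap\mathcal P$. Its degree is $\gamma+1\le n_1+1\le n_k$, so Fact 3 gives
$$Dw=\gamma u'w\quad\text{in }\mathcal P.\tag{9}$$

**Step 3: $\gamma=n_1$, $w\in Q_1:=\mathbb C[x_1,\dots,x_{n_1}]^{S_{n_1}}$ (first block), $u'=\mu p_1^{(1)}$.** Suppose $\gamma<n_1$. In degrees $\le\gamma+1\le n_1$, $\mathcal P$ coincides with the polynomial ring on the $p^{(i)}_j$, $i\le k-1$, $j\le\gamma+1$. Let $j$ be maximal such that some $p^{(i)}_j$ occurs in $w$; $1\le j\le\gamma$. The part of $Dw$ that involves the variables $p^{(\cdot)}_{j+1}$ is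
$$\sum_ij\,\frac{\partial w}{\partial p^{(i)}_j}\,p^{(i)}_{j+1}\ne0.$$
But $u'w$ involves no $p^{(\cdot)}_{j+1}$, because $j+1\ge2$ and $u'$ is a combination of the $p^{(i)}_1$. This contradicts (9). So $\gamma=n_1$.

Now $n_i\ge\gamma+1$ for $2\le i\le k-1$. So in degrees $\le\gamma+1$, $\mathcal P$ coincides with the polynomial ring over $Q_1$ on the $p^{(i)}_j$, $2\le i\le k-1$, $j\le\gamma+1$, and $D$ preserves $Q_1$. If some $p^{(i)}_j$ with $i\ge2$ occurs in $w$, take the maximal such $j\le\gamma$. Then $Dw$ contains the nonzero part $\sum_{i\ge2}j\,\frac{\partial w}{\partial p^{(i)}_j}p^{(i)}_{j+1}$, and $u'w$ involves no $p^{(i)}_{j+1}$ with $i\ge2$, again a contradiction. So $w\in Q_1$. Then $u'w=\gamma^{-1}Dw\in Q_1$ with $w\ne0$, and $\mathcal P$ is a polynomial ring over $Q_1$, so $u'\in Q_1$. It has degree $1$, so $u'=\mu p_1^{(1)}$ with $\mu\in\mathbb C$.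

Write $\delta=\gamma=n_1$ and $p_m=p^{(1)}_m$.

**Step 4: the second order equation.** Along $b=-1$ write $u'=u'_0+u'_1a+\cdots$ with $u_1'=\partial u'=-\frac1nDu'$. Then $\log(1-u'a)=-u_0'a-(u_1'+\frac12u_0'^2)a^2+\cdots$, and the second derivative of (8) at $s$ is
$$\frac{\partial^2w}w-\Bigl(\frac{\partial w}w\Bigr)^2=\frac\delta n\Bigl(\frac2nDu'-u'^2\Bigr),\qquad\frac{\partial w}w=-\frac{\delta u'}n.$$
So $n^2\partial^2w=(2\delta Du'-n\delta u'^2+\delta^2u'^2)w$ at $s$. On the other hand $n^2\partial^2w=D^2w-(n-1)D_3w$ by (6), and applying $D$ to (9), an identity in $\mathcal P$, gives $D^2w=\delta(Du')w+\delta^2u'^2w$. Subtracting, we get on $S$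
$$(n-1)D_3w=\delta(nu'^2-Du')w.$$
Put $R:=(n-1)D_3w-\delta(n\mu^2p_1^2-\mu p_2)w$. It is homogeneous of degree $\delta+2$, lies in $Q_1$, and vanishes on $S$, so $R\in I_{n-1}\cap Q_1$. If $n_k\ge\delta+2$, then $R=0$ by Fact 3. Otherwise $n_k=\delta+1$, which forces $k=2$, and then $R$ has degree $n_2+1$ and Fact 3 says $R$ is a multiple of $h_{\delta+2}$. In all cases
$$R=\kappa\,h_{\delta+2}(x_1,\dots,x_\delta)\quad\text{for some }\kappa\in\mathbb C.\tag{10}$$

**Step 5: $\delta=1$.** Suppose $\delta\ge2$. We compare leading coefficients in $x_1$. Let $w=x_1^eW_0+(\text{lower in }x_1)$, $W_0\ne0$ free of $x_1$; $1\le e\le\delta$ since $w$ is symmetric of degree $\delta>0$. The coefficient of $x_1^{e+1}$ in (9) gives $eW_0=\delta\mu W_0$, so $e=\delta\mu$. The coefficient of $x_1^{e+2}$ in $R$ is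
$$\bigl((n-1)e-\tfrac{ne^2}\delta+e\bigr)W_0=ne\bigl(1-\tfrac e\delta\bigr)W_0.$$
If $e<\delta$, then $R$ has $x_1$-degree $\le e+2<\delta+2$, while $h_{\delta+2}$ contains $x_1^{\delta+2}$. So $\kappa=0$ and $R=0$, contradicting $ne(1-e/\delta)W_0\ne0$. So $e=\delta$, $\mu=1$, and $W_0$ is a constant.

Set $x_3=\cdots=x_\delta=0$; the ideal $(x_3,\dots,x_\delta)$ is preserved by $D$ and $D_3$. Put $x=x_1$, $y=x_2$, and write a bar for the restriction: $\bar w=\sum_{i=0}^\delta w_ix^{\delta-i}y^i$, $w_0=W_0$. Equation (9) now reads $D\bar w=\delta(x+y)\bar w$. Its coefficient at $x^{\delta+1-i}y^i$, $1\le i\le\delta$, is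
$$(\delta-i)w_i+(i-1)w_{i-1}=\delta w_i+\delta w_{i-1},\qquad\text{i.e.}\qquad w_i=-\frac{\delta-i+1}iw_{i-1}.$$
So $w_i=(-1)^i\binom\delta iW_0$ and $\bar w=W_0(x-y)^\delta$. Since $D_3(x-y)^\delta=\delta(x-y)^\delta(x^2+xy+y^2)$,
$$\bar R=\delta W_0(x-y)^\delta\bigl[(n-1)(x^2+xy+y^2)-n(x+y)^2+(x^2+y^2)\bigr]=-\delta(n+1)W_0\,xy(x-y)^\delta\ne0.$$
But $\bar R$ has no $x^{\delta+2}$-term, while $\bar h_{\delta+2}$ has one. So $\kappa=0$ and $R=0$, a contradiction. Hence $\delta=1$.

**Step 6: reading off $f$.** Now $n_1=\gamma=1$, so $\Gamma=\{0,1,2,\dots\}$, $w_1=\rho x_1$ with $\rho\in\mathbb C^*$, and $w_j=w_1^j$. By the definition of $w_j$, and by (5) when $\varepsilon_j(B_i)=0$, we have $F(c^{(i)}_j)=\varepsilon_j(B_i)\rho^jx_1^j$ in $A_{n-2}$. So $f(c^{(i)}_j)=\theta_{ij}x_1^j$ with $\theta_{ij}=\varepsilon_j(B_i)\rho^j$. Here $j\le n_i<n$, so $x_1^j\ne0$ in $H$ by (3), and since $f$ is rational, $\theta_{ij}\in\mathbb Q$. So $P_i=\prod_{r\in B_i}(t-\rho r)\in\mathbb Q[t]$, $\prod_iP_i=t^n-\rho^n$, and $P_1=t-\lambda$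 with $\lambda\in\mathbb Q^*$, $\lambda^n=\rho^n$. This is type 3.

## 10. Automorphisms: arcs of roots of unity

We are in case (ii), and the goal is $f=\psi^\lambda$. As $f$ is an automorphism, Proposition 1 gives $f|_{H_1}=\lambda\,\mathrm{id}$, $\lambda\in\mathbb Q^*$. Replace $F$ by $\hat F=\psi^{1/\lambda}\circ F$, where $\psi^{1/\lambda}$ multiplies $\mathbb Q[c]_m$ by $\lambda^{-m}$. From here on $\sigma,\beta,u$ denote the data (4) of $\hat F$; again $\sigma,\beta$ are rational and nonzero, and $\hat F$ is an automorphism of $A_{n-2}$. Let $g$ be the induced automorphism of $H$, with $g|_{H_1}=\mathrm{id}$. We show $g=\mathrm{id}$, which gives $f=\psi^\lambda$.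

If $n_1=1$ and $k=2$, then $H$ is generated by $H_1$ (Fact 3), and we are done. So for $k=2$ assume $2\le n_1\le n-2$.

Let $\Phi:Z\to Z$ be the automorphism with $v(\Phi(z))=(\hat Fv)(z)$. It commutes with scaling because $\hat F$ is graded. Since $(A_{n-2})_1=\mathbb C[c]_1/(e_1)=H_1\otimes\mathbb C$, we have $\hat Fc^{(i)}_1=c^{(i)}_1$ in $A_{n-2}$. So $\Phi$ preserves the sum of the roots of each colour. The plan is to find points of $S$ that are determined by these sums.

**Step 1: $\Phi$ maps $S$ to a rotated copy of $S$.** For $s\in S$, $a(\Phi(s))=\sigma a(s)=0$ and $b(\Phi(s))=\beta b(s)+u(s)a(s)=-\beta$. Fix $\eta$ with $\eta^n=\beta$. Then $\Phi(s)=\eta\varphi(s)$ with $\varphi:S\to S$ injective, hence a permutation. Let $\varphi^M=\mathrm{id}$, $M\ge1$. Then $\Phi^M(s)=\eta^Ms$, and invariance of $c^{(1)}_1$ at an $s$ with $\sum B_1\ne0$ gives $\eta^M=1$, so $|\eta|=1$. Such $s$ exist: by Step 2 it suffices to take $B_1$ an arc.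

**Step 2: subsets with the longest sum are arcs.** Let $\alpha=\pi/n$. An *arc* is a set of consecutive points of $\mu_n$ (or of $\eta\mu_n$). An arc of $q$ points, $1\le q<n$, with bisector direction $\omega$, $|\omega|=1$, is $\{\omega e^{i(2l-q+1)\alpha}\}_{0\le l<q}$, with sum $\omega\sin q\alpha/\sin\alpha\ne0$.

We claim that a $q$-subset $T$ with $|\sum T|\ge\sin q\alpha/\sin\alpha$ is an arc. Let $\theta$ be the direction of $\sum T$. Let $T_0$ be a $q$-arc whose bisector is nearest to $\theta$; the bisectors of $q$-arcs are spaced by $2\alpha$, so the angle between them is some $\epsilon\le\alpha$. Points of $T_0$ have angular distance at most $(q-1)\alpha+\epsilon$ from $\theta$, and the other points at least $(q+1)\alpha-\epsilon\ge(q-1)\alpha+\epsilon$. So $T_0$ consists of $q$ points closest to $\theta$, and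
$$\bigl|\sum T\bigr|=\sum_{r\in T}\operatorname{Re}(\bar\theta r)\le\sum_{r\in T_0}\operatorname{Re}(\bar\theta r)\le\bigl|\sum T_0\bigr|=\frac{\sin q\alpha}{\sin\alpha}.$$
Hence equality holds throughout, and the second equality forces $\theta$ to be the bisector of $T_0$. Then $\operatorname{Re}(\bar\theta r)\ge\cos((q-1)\alpha)$ on $T_0$ and $\operatorname{Re}(\bar\theta r)\le\cos((q+1)\alpha)$ outside, and
$$\Delta:=\cos((q-1)\alpha)-\cos((q+1)\alpha)=2\sin q\alpha\sin\alpha>0.\tag{11}$$
So equality of the two sums of real parts forces $T=T_0$.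

**Step 3: $\Phi$ fixes partitions into arcs, $\beta=1$, and $\Phi(S)=S$.** Let $s=(B_i)\in S$ with all $B_i$ arcs (cut the circle into consecutive pieces), and $\Phi(s)=(B_i')$ with $B_i'\subset\eta\mu_n$. Then $\sum B_i'=\sum B_i$. By Step 2, $B_i'$ is an arc of the same size as $B_i$, and with the same bisector, namely the direction of the sum. So $B_i'=B_i$ and $\Phi(s)=s$. It follows that $\mu_n$ and $\eta\mu_n$ share a point, so $\eta\mu_n=\mu_n$, $\beta=\eta^n=1$, and $\Phi(S)=\eta S=S$.

**Step 4: first order at a fixed point.** Let $s\in S$ with $\Phi(s)=s$. In the coordinates $(a,b)$ near $s$, $\Phi(a,b)=(\sigma a,\,b+ua)$, and the local functions $p^{(i)}_1(a,b)$ are $\Phi$-invariant. Differentiate $p_1^{(i)}(\sigma a,b+ua)=p_1^{(i)}(a,b)$ in $a$ at $(0,-1)$ and use Lemma 2, with $\partial p_1^{(i)}=-\frac1np_2^{(i)}$ and $\partial p_1^{(i)}/\partial b=-\frac1np^{(i)}_1$: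
$$(1-\sigma)\,p_2(B_i)=u(s)\,p_1(B_i)\qquad(1\le i\le k),\tag{12}$$
where $p_m(B)=\sum_{r\in B}r^m$.

**Step 5: if $\sigma=1$, then $g=\mathrm{id}$.** Take $s$ with all blocks arcs. For $z$ close to $s$, both $z$ and $\Phi(z)$ lie in a small coordinate neighborhood of $s$, and there $p^{(1)}_1(a,b+ua)=p^{(1)}_1(a,b)$. As $\partial p^{(1)}_1/\partial b=-\frac1np_1(B_1)\ne0$ at $s$, the function $p^{(1)}_1(a,\cdot)$ is injective on a small disc about $b=-1$ for all small $a$. So $ua=0$ near $s$, $\Phi$ preserves the coordinates $(a,b)$, and $\Phi=\mathrm{id}$ near $s$. For every $v\in A_{n-2}$ the holomorphic function $\hat Fv-v$ on $Z_U$ vanishes near $s$, hence on the connected manifold $Z_U$, and $\hat Fv=v$ by Lemma 1(b). So $g=\mathrm{id}$.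

It remains to exclude $\sigma\ne1$.

**Step 6: $\sigma\ne1$ is impossible for $k\ge3$.** Take $s$ with all blocks arcs, with bisectors $\omega_i$. Then $p_2(B_i)=\omega_i^2\sin(2n_i\alpha)/\sin2\alpha$, and $\sin2\alpha,\cos\alpha\ne0$ as $n\ge3$. Dividing (12) by $\omega_i\sin(n_i\alpha)/\sin\alpha$ gives
$$(1-\sigma)\,\omega_i\,\frac{\cos(n_i\alpha)}{\cos\alpha}=u(s)\qquad\text{for all }i.$$
The $\omega_i$ are pairwise distinct. Indeed, a $q$-arc in $\mu_n$ has its bisector in $e^{i(q-1)\alpha}\mu_n$, and $e^{i\alpha}\notin\mu_n$, so the bisector determines the parity of $q$; two arcs with the same bisector have sizes of the same parity, so they are nested and not disjoint. If $u(s)\ne0$, then, $\sigma$ being real, all $\omega_i$ are real multiples of one number, so they are $\pm$ one unit vector, which is impossible for $k\ge3$ distinct vectors. If $u(s)=0$, all $\cos(n_i\alpha)=0$, i.e. all $n_i=n/2$, which is impossible.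

**Step 7: $\sigma\ne1$ is impossible for $k=2$.** The bisectors can now be opposite, so we need a second fixed point of $\Phi$. Let $q=n_1$, $2\le q\le n-2$, $q\ne n/2$. Modulo $e_1$ we have $u=\mu'c^{(1)}_1$, so (12) for $i=1$ reads
$$(1-\sigma)\,p_2(B)=\mu'p_1(B)^2\quad\text{whenever }\Phi\text{ fixes }(B,B^c)\in S.\tag{13}$$
This relation is unchanged if $B$ is multiplied by a complex number of modulus $1$. So we may measure angles from the bisector of an arc $B_0$ of size $q$: $B_0$ has angles $(2l-q+1)\alpha$, $0\le l<q$. Put $E_1=p_1(B_0)=\frac{\sin q\alpha}{\sin\alpha}$ and $E_2=p_2(B_0)=\frac{\sin2q\alpha}{\sin2\alpha}$. Let $B'$ be obtained from $B_0$ by replacing the angle $(q-1)\alpha$ by $(q+1)\alpha$. By Step 3, $\Phi$ fixes $(B_0,B_0^c)$.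

*$\Phi$ fixes $(B',B'^c)$.* As $\Phi$ maps $S$ to $S$ and preserves $c^{(1)}_1$, it suffices to show that a $q$-subset $T$ with $\sum T=\sum B'$ equals $B'$. If $T$ arises from $B_0$ by exchanging $m$ points, its sum has a real part smaller than that of $B_0$ by at least $m\Delta$, with $\Delta$ from (11). For $B'$ the loss is exactly $\Delta$. So $m=1$, the removed point has angle $\pm(q-1)\alpha$, and the added point has angle $\pm(q+1)\alpha$. The imaginary parts of the four possible sums are $\pm2\cos q\alpha\sin\alpha$ (same signs) and $\pm2\sin q\alpha\cos\alpha$ (opposite signs), and $B'$ has $+2\cos q\alpha\sin\alpha$. This value differs from the other three because $\cos q\alpha\ne0$ ($q\ne n/2$) and $\tan q\alpha\ne\pm\tan\alpha$ ($q\ne1,n-1$). So $T=B'$.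

*The contradiction.* Apply (13) to $B_0$ and $B'$: $(1-\sigma)E_2=\mu'E_1^2$ and $(1-\sigma)p_2(B')=\mu'p_1(B')^2$. Multiply the second by $E_1^2$, insert the first, and cancel $1-\sigma\ne0$:
$$E_1^2\,p_2(B')=E_2\,p_1(B')^2,\qquad p_1(B')=E_1+2i\sin\alpha\,e^{iq\alpha},\quad p_2(B')=E_2+2i\sin2\alpha\,e^{2iq\alpha}.$$
Expand, cancel $E_1^2E_2$, and divide by $2e^{iq\alpha}$:
$$iE_1^2\sin2\alpha\,e^{iq\alpha}=2iE_1E_2\sin\alpha-2E_2\sin^2\alpha\,e^{iq\alpha}.$$
Real parts give $E_1^2\sin2\alpha\sin q\alpha=2E_2\sin^2\alpha\cos q\alpha$. Insert $E_1=\frac{\sin q\alpha}{\sin\alpha}$ and $E_2=\frac{\sin q\alpha\cos q\alpha}{\sin\alpha\cos\alpha}$, and divide by $2\sin q\alpha\ne0$: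
$$\sin^2q\alpha\cos^2\alpha=\sin^2\alpha\cos^2q\alpha,\qquad\text{i.e.}\qquad\sin^2q\alpha=\sin^2\alpha.$$
Both sines are positive, so $\sin q\alpha=\sin\alpha$ and $q\in\{1,n-1\}$, a contradiction.

So $\sigma=1$, $g=\mathrm{id}$ and $f=\psi^\lambda$. With Sections 5, 7 and 9, Theorem B is proved. $\square$

## 11. Lefschetz numbers on $\mathbb HM$ and the proof of Theorem A

Necessity was shown in Section 2. For sufficiency let the $n_i$ be distinct, $k\ge2$ (after reordering, $n_1<\cdots<n_k$), $\phi:X\to X$ continuous, and $f=\phi^*$. Then $L(\phi)=\sum_m\operatorname{tr}(f|H_m)$, and we show $L(\phi)\ne0$ in each case of Theorem B. Note that $H^4(X;\mathbb Z)$ has the basis $c^{(1)}_1,\dots,c^{(k-1)}_1$, by Fact 3 over $\mathbb Z$.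

**Type 1.** $L(\phi)=1$.

**Type 2: $f=\psi^\lambda$.** As $f$ preserves $H^4(X;\mathbb Z)\cong\mathbb Z^{k-1}$, $\lambda\in\mathbb Z\setminus0$. Moreover $L(\phi)=\Pi(\lambda)$ with $\Pi$ from (1). If $|\lambda|\ge2$, all factors $1-\lambda^j$ are nonzero, so $\Pi(\lambda)\ne0$; and $\Pi(1)=n!/\prod n_i!\ne0$. The value $\Pi(-1)$ can be zero (for sizes $1,3$ we have $\Pi(q)=1+q+q^2+q^3$), so we exclude $\lambda=-1$ by (2). If $\lambda=-1$, then, $H^*(X;\mathbb Z)$ being torsion free, $f(c^{(1)}_1)=-c_1^{(1)}$ and $f(p^{(1)}_2)=p_2^{(1)}$ integrally, hence mod $3$. So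
$$2p_2^{(1)}=f(P^1c_1^{(1)})=P^1f(c_1^{(1)})=-2p_2^{(1)},$$
i.e. $4p^{(1)}_2=p_2^{(1)}=0$ in $H^8(X;\mathbb F_3)$. But $2\le n_k$, so by Fact 3 over $\mathbb F_3$ the degree $2$ part of $\mathbb F_3[c^{(1)},\dots,c^{(k-1)}]$ injects into $H^8(X;\mathbb F_3)$. There $p^{(1)}_2$ is nonzero: it is $(c^{(1)}_1)^2-2c^{(1)}_2$ if $n_1\ge2$, and $x_1^2$ if $n_1=1$. This is a contradiction.

**Type 3.** Here $f(x_1)=\lambda x_1$, and $x_1=c^{(1)}_1$ belongs to a basis of $H^4(X;\mathbb Z)$, so $\lambda\in\mathbb Z\setminus0$. The image of $f$ lies in the span of $1,x_1,\dots,x_1^{n-1}$, which are nonzero by (3). The trace of an endomorphism is its trace on any invariant subspace containing the image, so $L(\phi)=\sum_{i=0}^{n-1}\lambda^i$. For integral $\lambda\ne0$ this vanishes only if $\lambda=-1$ (and $n$ is even). But $\lambda=-1$ gives $2x_1^2=f(P^1x_1)=P^1f(x_1)=-2x_1^2$ in $H^8(X;\mathbb F_3)$, so $x_1^2=0$ there, whereas $x_1^2\ne0$ as in type 2. This is a contradiction.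

So $L(\phi)\ne0$ for every self-map $\phi$, and $X$ has the f.p.p. This proves Theorem A, and with it the conjecture. $\square$

## 12. Complex flag manifolds and the proof of Theorem C

If $\mathbb CM(n_1,\dots,n_k)$ has the f.p.p., then the $n_i$ are distinct and at most one is odd, by the result of Glover and Homer quoted in Section 2. Conversely assume these conditions and $k\ge2$, $n_1<\cdots<n_k$. By Fact 1, $H^*(\mathbb CM;\mathbb Q)$ is the same ring $H$ with degree $m$ in cohomological degree $2m$. So Theorem B applies to self-maps, with integral $\lambda$ in types 2 and 3 as in Section 11, using $H^2(\mathbb CM;\mathbb Z)$. In $\mathbb CM$ we do not need a Steenrod operation, because the parity condition takes care of $\lambda=-1$.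

**Type 1.** $L=1$.

**Type 2.** $L=\Pi(\lambda)\ne0$ for $\lambda\ne-1$, as before. The factor $1-q^j$ vanishes at $q=-1$ exactly when $j$ is even, and then to first order. So the order of vanishing of $\Pi$ at $-1$ is $\lfloor n/2\rfloor-\sum_i\lfloor n_i/2\rfloor$, which is $0$ because at most one $n_i$ is odd. So $\Pi(-1)\ne0$.

**Type 3.** Here $n_1=1$, so all other $n_i$ are even and $n$ is odd. Then $L=\sum_{i<n}\lambda^i\ne0$ for all integers $\lambda$; it is $1$ at $\lambda=-1$.

Hence $L\ne0$ always, and $\mathbb CM(n_1,\dots,n_k)$ has the f.p.p. $\square$
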